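\title{A very moving surface whose class is not big}

\begin{abstract}
A smooth subvariety $W$ of a smooth complex projective variety $V$ is very moving if its smooth deformations pass through a generic point of $V$ with a generic tangent space. We disprove the conjecture that the class of a very moving subvariety lies in the interior of the effective cone. The smallest counterexample we obtain is a plane $W\cong\mathbb P^2$ in a $\mathbb P^5$-bundle over $\mathbb P^2$. The same construction gives counterexamples in every dimension $\dim W\ge 2$, even when jets of any given order are prescribed at any given number of generic points. We also prove that the conjecture holds for curves and for divisors.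
\end{abstract}

\section{Introduction}\label{sec:intro}

Varieties are irreducible and defined over $\mathbb C$. Let $V$ be a smooth projective variety and $W\subset V$ a smooth subvariety of dimension $k$ and codimension $c$. One can measure the positivity of $W$ geometrically, by how freely it moves in $V$, or numerically, by the position of its cohomology class among the classes of all subvarieties. This paper compares the two measures.

\begin{definition}\label{def:vm}
The subvariety $W$ is \emph{very moving} if, for a generic point $v\in V$ and a generic $k$-dimensional subspace $T\subset T_{V,v}$, there is a deformation $W'$ of $W$ in $V$ that is smooth, passes through $v$, and has $T_{W',v}=T$.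
\end{definition}

\begin{definition}\label{def:big}
Let $N^c(V)\subset H^{2c}(V,\mathbb R)$ be the real span of the classes of algebraic cycles of codimension $c$. The \emph{effective cone} $\operatorname{Eff}^c(V)\subset N^c(V)$ is the convex cone generated by the classes of effective cycles of codimension $c$. A class in $N^c(V)$ is \emph{big} if it lies in the interior of $\operatorname{Eff}^c(V)$.
\end{definition}

The following conjecture is posed in \cite{Voisin}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $V$ be smooth and projective and let $W\subset V$ be a very moving subvariety. Then the class $[W]$ is big.}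
\medskip

To see why the tangent space enters, let $V=B\times Y$ with $c=\dim B\ge1$ and $k=\dim Y\ge 1$, and let $W=\{b\}\times Y$. The deformations of $W$ cover $V$. Let $\beta$ be the pullback of a very ample class on $B$ and $H$ a very ample class on $V$. The functional $Z\mapsto \beta\cdot H^{k-1}\cdot Z$ is nonnegative on effective $k$-cycles, positive on $H^{c}$, and zero on $W$, so $[W]$ lies on the boundary of the effective cone. Passing through a generic point is therefore not enough. In this example the obstruction is visible on tangent spaces: a subvariety of class $[W]$ is killed by the same functional, hence is contracted by $V\to B$, hence is tangent to the fibers. It is natural to guess that a subvariety with no preferred tangent direction cannot be killed by any such functional, and this guess is correct in the two extreme cases (Theorem~\ref{thm:B}). It is false in general, and it stays false under much stronger mobility assumptions.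

The \emph{$r$-jet} at $v$ of a smooth germ of subvariety through $v$ is the closed subscheme that it cuts out in $\operatorname{Spec}\mathcal O_{V,v}/\mathfrak m_v^{r+1}$. We call $W$ \emph{$(r,\ell)$-very moving} if for $\ell$ generic points $v_1,\dots,v_\ell\in V$ and generic $r$-jets of smooth $k$-dimensional germs at them, some smooth deformation $W'$ of $W$ passes through every $v_i$ with the prescribed $r$-jet. A $1$-jet is a point together with a tangent space, so ``very moving'' is the case $(r,\ell)=(1,1)$.

\begin{theorem}\label{thm:A}
Let $k\ge2$ and $r,\ell\ge1$, and put $R=\ell(r+1)-1$ and $N_R=\binom{k+R}{k}$. Let $s\ge1$ and $a\ge0$ be integers, and set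
\[
c_s=\binom{s+k-1}{k-1},\qquad p=\binom{s+k-1}{k}=\frac sk\,c_s,\qquad c=c_s+a .
\]
If $p\ge c\,(N_R-1)$, there are a smooth projective rational variety $V$ of dimension $k+c$ and an $(r,\ell)$-very moving subvariety $W\cong\mathbb P^k$ of codimension $c$ in $V$ such that $[W]$ is not big.
\end{theorem}

\begin{corollary}\label{cor:num}
\begin{enumerate}
\item The conjecture fails for $k=2$ and every $c\ge5$.
\item For every $k\ge2$, the conjecture fails for $c=\binom{k^2+k-1}{k-1}$ and for every $c\ge\binom{k^2+2k-1}{k-1}$.
\item For every $k\ge2$ and all $r,\ell\ge1$, there is an $(r,\ell)$-very moving subvariety of dimension $k$ whose class is not big.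
\end{enumerate}
\end{corollary}

\begin{theorem}\label{thm:B}
The conjecture is true if $\dim W=1$ or $\operatorname{codim}W=1$.
\end{theorem}

Thus, among the dimensions $k\ge1$, the conjecture holds in all codimensions exactly for $k=1$. We do not settle the remaining small codimensions $c\ge2$ for $k\ge2$, for instance $k=2$ and $c=2,3,4$.

In the counterexamples $V=\mathbb P(\mathcal O\oplus F)$ for a vector bundle $F$ on $\mathbb P^k$, and $W$ is the zero section of $F$. Section~\ref{sec:zero} isolates two conditions on $F$: a jet condition, which makes $W$ very moving, and a numerical condition, which keeps $[W]$ on the boundary of the effective cone. We do not verify both on one explicit bundle. Instead we put $F$ in an irreducible family, verify each condition at its own special point, and show that each spreads to a large subset of the family. Section~\ref{sec:k2} carries this out by hand for $k=2$, $c=5$; Sections~\ref{sec:sym}--\ref{sec:proofA} give the general proof. Sections~\ref{sec:div} and~\ref{sec:curves} prove Theorem~\ref{thm:B} and can be read directly after Section~\ref{sec:conv}.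

\section{Deformations, jets and cones}\label{sec:conv}

\subsection*{Deformations and genericity}
A \emph{deformation} of $W$ in $V$ is a closed subscheme whose point in the Hilbert scheme $\operatorname{Hilb}(V)$ lies in the same connected component as the point of $W$; a \emph{smooth deformation} is one that is a smooth subvariety. The fibers of a flat family over a connected base have algebraically equivalent fundamental cycles, so every smooth deformation has class $[W]$.

Let $G=\operatorname{Gr}(k,T_V)$ be the variety of pairs $(v,T)$ as in Definition~\ref{def:vm}. Choose local coordinates $(x,y)$ at $v$ in which $T=\{y=0\}$. A smooth germ with tangent space $T$ is a graph $y=\psi(x)$ with $\psi$ vanishing to order $2$, and its $r$-jet is recorded by the Taylor terms of $\psi$ of degrees $2,\dots,r$. So the $r$-jets form an irreducible variety $G_r$ fibered over $G=G_1$ in affine spaces. \emph{Generic} means: in a nonempty Zariski open subset of $G$, or of $G_r^\ell$.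

Our results do not depend on these conventions. In Theorem~\ref{thm:A} the deformations are joined to $W$ by a family of smooth subvarieties over $\mathbb A^1$, and the realized jets contain a nonempty Zariski open set. In Theorem~\ref{thm:B} we use only that the realized pairs $(v,T)$ are Zariski dense in $G$.

A property holds for \emph{very general} points of a variety if it holds outside a countable union of proper closed subsets. By the Baire category theorem, such a union is never the whole variety.

\subsection*{Interior points of cones}
Both theorems are proved by studying linear functionals on $N^c(V)$.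

\begin{lemma}\label{lem:cone}
Let $C$ be a convex cone in a finite-dimensional real vector space and let $w\in C$. Then $w$ is not an interior point of $C$ if and only if there is a nonzero linear functional $\alpha$ with $\alpha\ge0$ on $C$ and $\alpha(w)=0$.
\end{lemma}

\begin{proof}
A nonzero functional that vanishes at $w$ takes negative values in every neighborhood of $w$; this gives ``if''. Conversely, if $w$ is not interior, the supporting hyperplane theorem gives $\alpha\ne0$ with $\alpha(z)\ge\alpha(w)$ for all $z\in C$. Taking $z=2w$ and $z=w/2$ gives $\alpha(w)=0$.
\end{proof}

We use the same letter for a line bundle and its first Chern class in intersection numbers. For $\alpha\in H^{2k}(V,\mathbb R)$ and a $k$-cycle $Z$ we write $\alpha\cdot Z=\int_V\alpha\cup[Z]$; this defines a functional on $N^c(V)$. The following elementary fact is used repeatedly.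

\begin{quote}
(P)\quad If $X$ is a projective variety of dimension $d\ge1$, the line bundle $D$ on $X$ is generated by global sections, and the line bundle $N$ has a nonzero section, then $N\cdot D^{d-1}\ge0$.
\end{quote}
Indeed, the zero cycle of the section is effective, and it stays effective when cut by $d-1$ general members of $|D|$.

\section{Zero sections of projective bundles}\label{sec:zero}

For a vector bundle $E$, let $\mathbb P(E)$ be the bundle of one-dimensional subspaces, with tautological subbundle $\mathcal O(-1)$. Let $F$ be a vector bundle of rank $c\ge1$ on $\mathbb P^k$, $k\ge1$, and put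
\[
V_F=\mathbb P(\mathcal O\oplus F)\xrightarrow{\ \pi\ }\mathbb P^k,\qquad h=c_1(\mathcal O_{V_F}(1)),\qquad D=\pi^*c_1(\mathcal O_{\mathbb P^k}(1)).
\]
This is a smooth projective rational variety of dimension $k+c$. The points $[1:f]$ with $f\in F$ form an open subset, which we identify with the total space of $F$. Its complement is the divisor $\mathbb P(F)$, the zero locus of the projection $\mathcal O_{V_F}(-1)\to\mathcal O$; hence $[\mathbb P(F)]=h$. Let $W_F=\mathbb P(\mathcal O)\cong\mathbb P^k$ be the zero section. It is disjoint from $\mathbb P(F)$, so $h|_{W_F}=0$. The functional that will separate $[W_F]$ from the interior is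
\[
\alpha=h\cdot D^{k-1}.
\]
It is the class of the subvariety $\mathbb P(F|_L)$ for a line $L\subset\mathbb P^k$, a subvariety that misses the graph of every section of $F$. Consider two conditions on $F$.
\begin{itemize}
\item[$(\mathrm J_{r,\ell})$] For $(y_1,\dots,y_\ell)$ in a nonempty open set of $\ell$-tuples of distinct points of $\mathbb P^k$, the map $H^0(F)\to\bigoplus_{i}F\otimes\mathcal O/\mathfrak m_{y_i}^{r+1}$ is surjective.
\item[$(\mathrm N)$] $\alpha\cdot S\ge0$ for every $k$-dimensional subvariety $S\subset V_F$.
\end{itemize}

\begin{proposition}\label{prop:red}
If $F$ satisfies $(\mathrm J_{r,\ell})$, then $W_F$ is $(r,\ell)$-very moving. If $F$ satisfies $(\mathrm N)$, then $[W_F]$ is not big.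
\end{proposition}

\begin{proof}
Assume $(\mathrm J_{r,\ell})$. Consider the $\ell$-tuples of $r$-jets at points $v_1,\dots,v_\ell$ such that each $v_i$ lies in the total space of $F$, the points $y_i=\pi(v_i)$ form a tuple as in $(\mathrm J_{r,\ell})$, and the tangent space of the $i$-th jet is complementary to the tangent space of the fiber of $\pi$ at $v_i$. The fiber has dimension $c=\dim V_F-k$, so these conditions define a nonempty open subset of $G_r^\ell$. By the inverse function theorem, a smooth germ transverse to the fiber at $v_i$ is the graph of a local holomorphic section $\sigma_i$ of $F$ near $y_i$ with $\sigma_i(y_i)=v_i$. In a local frame of $F$, with fiber coordinates $z_j$, the ideal of the graph is generated by the functions $z_j-\sigma_{i,j}$. Modulo $\mathfrak m_{v_i}^{r+1}$ these depend only on the image of $\sigma_i$ in $F\otimes\mathcal O/\mathfrak m_{y_i}^{r+1}$. By $(\mathrm J_{r,\ell})$ there is a global section $\sigma$ with these images, and its graph $W_\sigma=\{[1:\sigma(y)]\}\cong\mathbb P^k$ has all the prescribed jets. The graphs $W_{t\sigma}$, $t\in\mathbb A^1$, form a family isomorphic to $\mathbb A^1\times\mathbb P^k$ that joins $W_\sigma$ to $W_0=W_F$.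

Assume $(\mathrm N)$. Then $\alpha\ge0$ on $\operatorname{Eff}^c(V_F)$, and $\alpha\cdot W_F=0$ because $h|_{W_F}=0$. The functional $\alpha$ is nonzero on $N^c(V_F)$: the class $D\cdot h^{c-1}$ is algebraic of codimension $c$, and $\alpha\cdot D\cdot h^{c-1}=D^k\cdot h^c=1$, since $D^k$ is the class of a fiber $\mathbb P^c$ and $h$ restricts to its hyperplane class. Lemma~\ref{lem:cone} concludes.
\end{proof}

Condition $(\mathrm N)$ is a statement about line subbundles. Let $S\subset V_F$ be a $k$-dimensional subvariety, $\nu:\tilde S\to S$ a resolution of singularities, $g=\pi\nu:\tilde S\to\mathbb P^k$, and $M=\nu^*\mathcal O_{V_F}(-1)$. Then $M$ is a line subbundle of $\mathcal O\oplus g^*F$. Writing $D$ also for $g^*\mathcal O(1)$, the projection formula gives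
\begin{equation}\label{eq:alphaM}
\alpha\cdot S=-M\cdot D^{k-1}.
\end{equation}
If $S\not\subset\mathbb P(F)$, the projection $M\to\mathcal O$ is nonzero and (P) gives $\alpha\cdot S\ge0$. So $(\mathrm N)$ only concerns subvarieties of $\mathbb P(F)$: it asks that the resulting line subbundles $M\subset g^*F$ have nonpositive degree with respect to $D$. Condition $(\mathrm J_{1,1})$, on the contrary, makes $F$ positive.

\begin{example}\label{ex:split}
Let $F=\bigoplus_j\mathcal O(a_j)$. Condition $(\mathrm J_{1,1})$ forces $a_j\ge1$ for all $j$, since $\mathcal O(a)$ with $a\le0$ has only constant or zero sections. Then $S=\mathbb P(\mathcal O(a_1))$ has $M=\mathcal O(a_1)$ and $\alpha\cdot S=-a_1<0$, so $(\mathrm N)$ fails. Every bundle on $\mathbb P^1$ and every bundle of rank one on $\mathbb P^k$ is of this form, so the two conditions are incompatible for $k=1$ and for $c=1$, in agreement with Theorem~\ref{thm:B}.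
\end{example}

\begin{remark}\label{rem:lines}
Suppose $H^0(F)\to F\otimes\mathcal O/\mathfrak m_y^2$ is surjective and $L$ is a line through $y$. Then the sections of $F|_L$ generate $1$-jets at $y$, so $F|_L=\bigoplus_j\mathcal O_L(a_j)$ with all $a_j\ge1$. In particular there is no nonzero map $F|_L\to\mathcal O_L$, and $h$ has degree $-a_1<0$ on the curve $\mathbb P(\mathcal O_L(a_1))$. Now $\alpha\cdot S$ is the $h$-degree of the curve that $S$ cuts over a general line. So a bundle with both properties has $h$-negative curves over a general line, and yet no $k$-dimensional subvariety cuts an $h$-negative curve over a general line.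
\end{remark}

\section{The case $k=2$, $c=5$}\label{sec:k2}

We first introduce, for any $k$, the bundles at the center of the construction. Let $E=\mathbb C^{k+1}$ with basis $\epsilon_0,\dots,\epsilon_k$, let $\mathbb P^k=\mathbb P(E)$, and let $Q=(E\otimes\mathcal O)/\mathcal O(-1)=T_{\mathbb P^k}(-1)$, the bundle of rank $k$ with fiber $Q_b=E/\mathbb Cb$. Multiplication by the tautological vector gives an exact sequence of bundles
\begin{equation}\label{eq:sym}
0\to S^{s-1}E\otimes\mathcal O(-1)\to S^sE\otimes\mathcal O\to S^sQ\to0 .
\end{equation}
On the fiber at $[b]$, take $b$ as the first vector of a basis: the symmetric algebra of $E$ is a polynomial ring, multiplication by the variable $b$ is injective, and the quotient is the polynomial ring in the other variables, which is the symmetric algebra of $E/\mathbb Cb$. The ranks are $\dim S^{s-1}E=p$, $\operatorname{rk}S^sQ=c_s$, and $\dim S^sE=p+c_s$.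

A nonzero $\lambda\in E^*$ defines a hyperplane $H_\lambda\subset\mathbb P^k$. For $[b]\in H_\lambda$ the form $\lambda$ descends to $E/\mathbb Cb$, and $Q_b^*=\{\lambda:\lambda(b)=0\}$. An element of $S^sQ_b$ is a homogeneous polynomial of degree $s$ on $Q_b^*$, and evaluation at $\lambda$ defines a surjection onto a trivial bundle,
\begin{equation}\label{eq:ev}
\operatorname{ev}_\lambda:S^sQ|_{H_\lambda}\to\mathcal O_{H_\lambda}.
\end{equation}

Now let $k=2$, so that the $H_\lambda$ are the lines of the plane and $S^sQ$ has rank $s+1$.

\emph{Why $S^sQ$ should satisfy $(\mathrm N)$.} Take the simplest test, a section $S$ of $\mathbb P(S^sQ)\to\mathbb P^2$, that is, a subbundle $M=\mathcal O(d)\subset S^sQ$. At a point $b$, a generator of $M_b$ is a nonzero binary form of degree $s$ on $Q_b^*$, so it vanishes on at most $s$ of the lines $H_\lambda$ through $b$. For any other line $H_\lambda$ through $b$, the composite $M|_{H_\lambda}\to S^sQ|_{H_\lambda}\to\mathcal O_{H_\lambda}$ is nonzero. Hence $d\le0$ and $\alpha\cdot S=-d\ge0$. On each line $H_\lambda$ the positive part of $S^sQ$ lies in $\ker\operatorname{ev}_\lambda$, and no vector of $S^sQ_b$ lies in $\ker\operatorname{ev}_\lambda$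 for all lines through $b$.

\emph{Why $S^sQ$ fails $(\mathrm J_{1,1})$.} The same trivial quotient \eqref{eq:ev} exists on every line, which Remark~\ref{rem:lines} forbids. (For any $k\ge 2$, restrict \eqref{eq:ev} to a line inside $H_\lambda$.)

\emph{Room to deform.} Since $H^0(\mathcal O(-1))=H^1(\mathcal O(-1))=0$, sequence \eqref{eq:sym} gives $h^0(S^sQ)=\binom{s+2}2$. The space of $1$-jets at a point has dimension $3(s+1)$, and $\binom{s+2}{2}\ge3(s+1)$ if and only if $s\ge4$. For $s=4$ both numbers are $15$: the count permits $(\mathrm J_{1,1})$, and only the special shape of the bundle prevents it. The first map in \eqref{eq:sym} is then a $15\times10$ matrix of linear forms $\mathcal O(-1)^{10}\to\mathcal O^{15}$, and we let this matrix vary in the vector space of all such matrices.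

\emph{A matrix that generates jets.} Take the block diagonal matrix with five blocks equal to
\[
\begin{pmatrix}-b_1&-b_2\\ b_0&0\\0&b_0\end{pmatrix}.
\]
On the chart $b_0\ne0$, with $x_i=b_i/b_0$, the columns of a block impose the relations $e_1=x_1e_0$ and $e_2=x_2e_0$ on the basis $e_0,e_1,e_2$ of $\mathcal O^3$. The cokernel is $\mathcal O\,e_0$, and the three constant sections become $1,x_1,x_2$, which generate $1$-jets at every point of the chart. Along the line $b_0=0$ the block has rank $1$, so the cokernel is not a bundle on $\mathbb P^2$.

Neither matrix gives a counterexample. But generation of jets at a fixed point is the surjectivity of a linear map depending polynomially on the matrix, so it holds for general matrices. And a surface with $\alpha\cdot S<0$ for a very general matrix would specialize to an effective $2$-cycle with $\alpha<0$ on $\mathbb P(\mathcal O\oplus S^4Q)$. So the cokernel $F$ of a very general $15\times10$ matrix of linear forms satisfies both conditions, and the zero section of the $7$-fold $\mathbb P(\mathcal O\oplus F)$ is the counterexample, with $\alpha=h\cdot D$. The next three sections prove these statements in general.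

\section{Symmetric powers of $Q$ satisfy $(\mathrm N)$}\label{sec:sym}

In Section~\ref{sec:k2} we tested $(\mathrm N)$ on sections. For a general $S$, the preimage of a hyperplane in $\tilde S$ may be reducible, and we need the composite of $M\to g^*S^sQ$ with $\operatorname{ev}_\lambda$ to be nonzero on every component. A dimension count on the incidence variety of points and hyperplanes provides this.

\begin{proposition}\label{prop:sym}
Let $k\ge2$, $s\ge1$, $a\ge0$. Then $F=S^sQ\oplus\mathcal O^a$ satisfies $(\mathrm N)$.
\end{proposition}

\begin{proof}
Let $S,\tilde S,g,M$ be as in \eqref{eq:alphaM}, so $M\subset\mathcal O^{1+a}\oplus g^*S^sQ$. If the projection of $M$ to one of the factors $\mathcal O$ is nonzero, then $M^{-1}$ has a nonzero section and $-M\cdot D^{k-1}\ge0$ by (P). Otherwise the projection $\phi:M\to g^*S^sQ$ is nonzero. Let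
\[
P=\{(x,[\lambda])\in\tilde S\times\mathbb P(E^*):\ g(x)\in H_\lambda\}.
\]
This is the $\mathbb P^{k-1}$-bundle $\mathbb P(g^*Q^*)$ over $\tilde S$, so it is irreducible of dimension $2k-1$. Let $\Delta\subset P$ be the closed subset of pairs with $\operatorname{ev}_\lambda\circ\phi_x=0$. If $\phi_x\neq0$, the image of a generator of $M_x$ is a nonzero polynomial on $Q^*_{g(x)}$, which does not vanish at every $\lambda$. So $\Delta\ne P$ and $\dim\Delta\le2k-2$.

Project $\Delta$ to $\mathbb P(E^*)$, which has dimension $k$. A component of $\Delta$ either does not dominate $\mathbb P(E^*)$ or has general fibers of dimension at most $k-2$. Choose $\lambda$ such that the fiber $\Delta_\lambda\subset\tilde S$ has dimension at most $k-2$ and $g(\tilde S)\not\subset H_\lambda$. Then $g^*H_\lambda=\sum_jm_jY_j$ is an effective divisor of class $D$ (possibly zero), with $m_j>0$ and $Y_j$ irreducible of dimension $k-1$. No $Y_j$ is contained in $\Delta_\lambda$, so $\operatorname{ev}_\lambda\circ\phi$ is a nonzero section of $M^{-1}|_{Y_j}$. Since $k-1\ge1$, fact (P) on $Y_j$ gives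
\[
\alpha\cdot S=-M\cdot D^{k-1}=\sum_jm_j\,\bigl(-M\cdot D^{k-2}\cdot Y_j\bigr)\ge0 .\qedhere
\]
\end{proof}

The hypothesis $k\ge2$ enters in the last line, where one factor $D$ is spent on the restriction to a hyperplane. For $k=1$ we have $S^sQ=\mathcal O(s)$, and $(\mathrm N)$ fails: the section $\mathbb P(\mathcal O(s))$ has $\alpha$-degree $-s$.

\section{The family of cokernels and specialization}\label{sec:spec}

Fix $k,s,a$ and $p$, $c=c_s+a$ as in Theorem~\ref{thm:A}. Let $\mathbb A$ be the vector space of tuples $A=(A_0,\dots,A_k)$ of linear maps $\mathbb C^p\to\mathbb C^{p+c}$. Such an $A$ is a map of bundles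
\[
A:\mathcal O(-1)^p\to\mathcal O^{p+c}\quad\text{on }\mathbb P^k,\qquad A(b)=\sum_ib_iA_i ,
\]
and we let $F_A=\operatorname{coker}A$, a coherent sheaf. Let $U\subset\mathbb A$ be the set of $A$ such that $A(b)$ is injective for every $[b]\in\mathbb P^k$. Its complement is the image of a closed subset of $\mathbb A\times\mathbb P^k$ under the proper projection to $\mathbb A$, so $U$ is open. For $A\in U$ the sheaf $F_A$ is a vector bundle of rank $c$, and we write $V_A=V_{F_A}$. Let $A^{\mathrm{sym}}\in \mathbb A$ be given by the multiplications $\epsilon_i:S^{s-1}E\to S^sE\subset S^sE\oplus\mathbb C^a$. By \eqref{eq:sym}, $A^{\mathrm{sym}}\in U$ and $F_{A^{\mathrm{sym}}}=S^sQ\oplus\mathcal O^a$. So $U$ is a nonempty open subset of $\mathbb A$, hence irreducible.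

The proof of Proposition~\ref{prop:sym} cannot survive deformation, because by Remark~\ref{rem:lines} the bundles we want have no trivial quotient on a general line. The conclusion does survive. Condition $(\mathrm N)$ involves subvarieties of all degrees, so we must exclude countably many closed subsets of $U$, one for each family of offending subvarieties.

We recall two facts. First, let $\mathcal V\to U$ be a projective morphism with a fixed relatively ample line bundle. For each polynomial $\Pi\in\mathbb Q[t]$ the relative Hilbert scheme $\operatorname{Hilb}^\Pi(\mathcal V/U)$ is projective over $U$; its points over $A$ are the closed subschemes of the fiber $\mathcal V_A$ with Hilbert polynomial $\Pi$, which have dimension $\deg \Pi$; and it carries a universal flat family. Second (Snapper--Kleiman; see \cite[Ex.~18.3.6]{Fulton}), if $Z$ is a projective scheme of dimension $k$ with line bundles $L_1,\dots,L_k$, then $\chi(Z,L_1^{n_1}\otimes\dots\otimes L_k^{n_k})$ is a polynomial in $n_1,\dots,n_k$, and its coefficient of $n_1\cdots n_k$ is $L_1\cdots L_k\cdot[Z]$. Here $[Z]$ is the effective cycle formed by the $k$-dimensional components of $Z$ with their multiplicities.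

\begin{proposition}\label{prop:spec}
For very general $A\in U$, the bundle $F_A$ satisfies $(\mathrm N)$.
\end{proposition}

\begin{proof}
The universal map $\mathcal O(-1)^p\to\mathcal O^{p+c}$ on $U\times\mathbb P^k$ is injective on fibers, so its cokernel $\mathcal F$ is a vector bundle. Then $\mathcal V=\mathbb P(\mathcal O\oplus\mathcal F)\to U\times\mathbb P^k\to U$ is a smooth projective morphism with fibers $V_A$, and $h$ and $D$ are restrictions of line bundles $\mathcal L_h$ and $\mathcal L_D$ on $\mathcal V$.

The schemes $\operatorname{Hilb}^\Pi(\mathcal V/U)$ with $\deg\Pi=k$ are countably many, and each has finitely many irreducible components. Let $\mathcal H$ be one of these components, with universal family $\{Z_\eta\}_{\eta\in \mathcal H}$. Euler characteristics of a line bundle on the fibers of a flat projective family over a connected base are constant. So the polynomial $\chi(Z_\eta,\mathcal L_h^{n_1}\otimes\mathcal L_D^{n_2+\dots+n_k})$ does not depend on $\eta$, and neither does its coefficient of $n_1\cdots n_k$, which is $\alpha\cdot[Z_\eta]$. Call $\mathcal H$ \emph{negative} if this number is negative. The image of $\mathcal H$ in $U$ is closed, because $\mathcal H$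 is projective over $U$. If $\mathcal H$ is negative, its image does not contain $A^{\mathrm{sym}}$: otherwise an effective $k$-cycle $[Z_\eta]$ on $V_{A^{\mathrm{sym}}}$ would have $\alpha\cdot[Z_\eta]<0$, and so would one of its components, against Proposition~\ref{prop:sym}.

If $F_A$ fails $(\mathrm N)$, a subvariety $S\subset V_A$ with $\alpha\cdot S<0$ is a point over $A$ of some component $\mathcal H$, which is negative. So $A$ lies in the countable union of the images of the negative components, each a proper closed subset of $U$.
\end{proof}

\section{A monomial matrix and the generation of jets}\label{sec:jets}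

We now show that the general member of the family satisfies the jet condition. The test matrix need not lie in $U$, so we phrase the condition in a form that is open on all of $\mathbb A$. The number $N_R$ counts the monomials of degree at most $R$ in $k$ variables, and $R$ is chosen for the following interpolation lemma.

\begin{lemma}\label{lem:interp}
For distinct points $y_1,\dots,y_\ell\in\mathbb C^k$, the polynomials of degree at most $R=\ell(r+1)-1$ surject onto $\bigoplus_i\mathcal O/\mathfrak m_{y_i}^{r+1}$.
\end{lemma}

\begin{proof}
Fix $i$. For $j\ne i$ choose an affine function $l_j$ with $l_j(y_j)=0\ne l_j(y_i)$, and let $w=\prod_{j\ne i}l_j^{r+1}$. It lies in $\mathfrak m_{y_j}^{r+1}$ for $j\neq i$ and is a unit at $y_i$. The polynomials $q$ of degree at most $r$ map onto $\mathcal O/\mathfrak m_{y_i}^{r+1}$, hence so do the products $wq$, which map to zero in the other summands and have degree at most $(\ell-1)(r+1)+r=R$.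
\end{proof}

\begin{proposition}\label{prop:jets}
If $p\ge c\,(N_R-1)$, there is a nonempty open subset $U'\subset U$ such that $F_A$ satisfies $(\mathrm J_{r,\ell})$ for all $A\in U'$.
\end{proposition}

\begin{proof}
Work on the chart $\mathbb C^k=\{b_0\ne0\}$ with coordinates $x_i=b_i/b_0$, and trivialize $\mathcal O(-1)$ there by $b/b_0$, so that $A$ becomes the matrix $A_0+\sum_{i\ge1}x_iA_i$.

\emph{An open condition.} For $A\in\mathbb A$ and $y=(y_1,\dots,y_\ell)\in(\mathbb C^k)^\ell$, put $J_i=\mathcal O/\mathfrak m_{y_i}^{r+1}$ and consider the linear map
\[
\Psi_{A,y}:\ \mathbb C^{p+c}\oplus\bigoplus_i\mathbb C^p\otimes J_i\ \longrightarrow\ \bigoplus_i\mathbb C^{p+c}\otimes J_i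
\]
that sends $\mathbb C^{p+c}$ diagonally to constants and acts by $A$ on the other summands. The tensor product is right exact, so $F_A\otimes J_i$ is the cokernel of $A$ on $\mathbb C^p\otimes J_i$. Hence $\Psi_{A,y}$ is surjective if and only if the constant sections $\mathbb C^{p+c}\to H^0(F_A)$ surject onto $\bigoplus_iF_A\otimes J_i$. The monomials of degree at most $r$ in $x-y_i$ form a basis of $J_i$, and in these bases the entries of $\Psi_{A,y}$ are polynomials in $(A,y)$. So the set $\Omega$ of pairs $(A,y)$ with $\Psi_{A,y}$ surjective is open.

Suppose $(A^{\mathrm{mon}},y^0)\in\Omega$. Then $\{A:(A,y^0)\in\Omega\}$ is a nonempty open subset of the irreducible variety $\mathbb A$, so its intersection $U'$ with $U$ is nonempty. For $A\in U'$ the set $\{y:(A,y)\in\Omega\}$ is open and nonempty, so it meets the open set of tuples of distinct points in a nonempty open set, and $(\mathrm J_{r,\ell})$ holds. It remains to find one point of $\Omega$.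

\emph{The monomial matrix.} Let $\Lambda_1,\dots,\Lambda_{c-1}$ each be the set of monomials of degree at most $R$ in $x_1,\dots,x_k$, and let $\Lambda_c$ be this set together with $x_1^{R+1},\dots,x_1^{R+d}$, where $d=p-c(N_R-1)\ge0$. Each $\Lambda_j$ is closed under taking divisors, and $\sum_j(|\Lambda_j|-1)=p$, so $\sum_j|\Lambda_j|=p+c$. Index a basis of $\mathbb C^{p+c}$ by $e_{j,I}$ with $x^I\in\Lambda_j$, and a basis of $\mathbb C^p$ by $f_{j,I}$ with $1\ne x^I\in\Lambda_j$. For each $f_{j,I}$ choose a factorization $x^I=x_ix^{I'}$, note that $x^{I'}\in\Lambda_j$, and set
\[
A^{\mathrm{mon}}(b)\,f_{j,I}=b_0\,e_{j,I}-b_i\,e_{j,I'} .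
\]
For $k=2$, $r=\ell=1$, $s=4$, $a=0$ this is the block matrix of Section~\ref{sec:k2}. On the chart, the cokernel is the $\mathbb C[x]$-module with generators $e_{j,I}$ and relations $e_{j,I}=x_ie_{j,I'}$. Write $e_j$ for the generator attached to the monomial $1\in\Lambda_j$. By induction on the degree, $e_{j,I}=x^Ie_j$ in the cokernel, so $e_1,\dots,e_c$ generate it. They are independent, because the homomorphism to $\mathbb C[x]^c$ sending $e_{j,I}$ to $x^I$ times the $j$-th basis vector kills the relations. So the cokernel is free on $e_1,\dots,e_c$, and the constant sections contain $\bigoplus_j\mathbb C[x]_{\le R}\,e_j$. By Lemma~\ref{lem:interp}, $(A^{\mathrm{mon}},y^0)\in\Omega$ for every tuple $y^0$ of distinct points.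
\end{proof}

This is the only use of the inequality $p\ge c(N_R-1)$. For $r=\ell=1$ it reads $p\ge ck$, and it is then necessary for $(\mathrm J_{1,1})$ in this family: $H^0(F_A)=\mathbb C^{p+c}$ for $A\in U$, by the vanishing of $H^0$ and $H^1$ of $\mathcal O(-1)$, while the space of $1$-jets at a point has dimension $c(k+1)$.

\section{Proof of Theorem~\ref{thm:A} and Corollary~\ref{cor:num}}\label{sec:proofA}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The proper closed subsets of $U$ excluded in Proposition~\ref{prop:spec} meet the nonempty open set $U'$ of Proposition~\ref{prop:jets} in proper closed subsets, since $U$ is irreducible. Countably many of these do not cover $U'$. So there is $A\in U'$ such that $F_A$ satisfies both $(\mathrm N)$ and $(\mathrm J_{r,\ell})$. Apply Proposition~\ref{prop:red} to $V=V_A$ and $W=W_{F_A}$.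
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:num}]
When $a=0$, the identity $p=\frac skc_s$ turns the inequality $p\ge c(N_R-1)$ into $s\ge k(N_R-1)$. This proves (3). For $r=\ell=1$ we have $R=1$ and $N_R-1=k$, so the condition becomes $s\ge k^2$. If $k=2$, then $c_s=s+1$ and $s\geq 4$ gives every $c\ge5$, which is (1). In general $s=k^2$ gives $c=\binom{k^2+k-1}{k-1}$.

For the rest of (2), the trivial summand $\mathcal O^a$ fills the gaps between consecutive values of $c_s$. We have $c_{s+1}/c_s=(s+k)/(s+1)>1$. Given $c\ge c_{k^2+k}=\binom{k^2+2k-1}{k-1}$, choose $s\ge k^2+k$ with $c_s\le c<c_{s+1}$ and put $a=c-c_s$. Since $s(s+1-k^2)\ge(k^2+k)(k+1)\ge k^3$, we have $s(s+1)\ge k^2(s+k)$, and therefore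
\[
kc<kc_s\,\frac{s+k}{s+1}\le\frac sk\,c_s=p .\qedhere
\]
\end{proof}

\section{Very moving divisors}\label{sec:div}

Both halves of Theorem~\ref{thm:B} start from one irreducible family that realizes generic tangent spaces.

\begin{lemma}\label{lem:family}
Let $W\subset V$ be very moving. There are a quasi-projective variety $T$, a family $\mathcal W\subset T\times V$, smooth and projective over $T$, whose fibers $W_t$ are smooth subvarieties of class $[W]$, and a nonempty open set $G^\circ\subset G$ such that every point of $G^\circ$ has the form $(v,T_{W_t,v})$ with $t\in T$ and $v\in W_t$.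
\end{lemma}

\begin{proof}
The connected component of $\operatorname{Hilb}(V)$ containing $W$ is projective, since the Hilbert polynomial is constant on it. Its points corresponding to smooth irreducible subschemes form an open subset, with finitely many irreducible components $T_1,\dots,T_N$, taken with the reduced structure. On the universal family $\mathcal W_i\to T_i$, the relative tangent bundle defines a morphism $\mathcal W_i\to G$, $(t,v)\mapsto(v,T_{W_t,v})$. The union of the images is dense in the irreducible variety $G$, so one image is dense. It is constructible by Chevalley's theorem, so it contains a nonempty open set.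
\end{proof}

Let now $W$ have codimension $1$. If all $W_t$ were linearly equivalent, they would lie in one linear system that separates tangent directions at a general point $v$, and this system would be big. In general the $W_t$ are only algebraically equivalent. We correct the linear equivalence class of $W_t$ by adding further members of the family that avoid $v$ and so change nothing near $v$.

Recall that $\operatorname{Pic}^0(V)$ is an abelian variety, and that a line bundle on $T\times V$ that is trivial on one fiber $\{t_0\}\times V$ defines a morphism $T\to\operatorname{Pic}^0(V)$. Recall also Kodaira's lemma: if a linear system $|L|$ defines a rational map whose image has dimension $\dim V$, then $L^{q}\cong\mathcal O(A+E)$ for some $q\ge1$, with $A$ ample and $E$ effective.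

\begin{proof}[Proof of Theorem~\ref{thm:B} for $\operatorname{codim}W=1$]
Fix $t_0\in T$, and fix $v\notin W_{t_0}$ in the image of $G^\circ$ in $V$. The set $T_v=\{t\in T:v\notin W_t\}$ is open and contains $t_0$, so it is dense in $T$. Let $u:T\to\operatorname{Pic}^0(V)$ be the morphism $u(t)=\mathcal O(W_t-W_{t_0})$.

\emph{Claim: there is $N\ge1$ such that, for every $t\in T$, the point $-u(t)$ is a sum of $2N$ elements of $u(T_v)$.} Let $Z$ be the closure of $u(T)$; it is irreducible and contains $0$. The $j$-fold sum $Z_j=Z+\dots+Z$ is the image of the projective variety $Z^j$, hence closed and irreducible, and $Z_j\subset Z_{j+1}$ because $0\in Z$. By dimension, $Z_N=Z_{N+1}$ for some $N$, and then $B=Z_N$ equals $Z_j$ for all $j\ge N$, so $B+B=B$. For $x\in B$, the translate $x+B\subset B$ is closed of the same dimension, so $x+B=B$ and $-x\in B$. Thus $B$ is a subgroup. The set $u(T_v)$ is constructible and dense in $Z$, so its $N$-fold sum is constructible and dense in $B$ and contains a dense open subset $O\subset B$. For $x\in B$ the set $x-O$ is also open and dense in $B$, so it meets $O$, and $x\in O+O$. Apply this to $x=-u(t)$.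

Put $m=2N+1$ and $L=\mathcal O(mW_{t_0})$. The member $mW_{t_0}$ of $|L|$ does not contain $v$; let $s_0$ be its section. Let $\tau\subset T_{V,v}$ be a hyperplane with $(v,\tau)\in G^\circ$, and choose $t_1$ with $v\in W_{t_1}$ and $T_{W_{t_1},v}=\tau$. By the claim there are $t_2,\dots,t_m\in T_v$ with $\sum_iu(t_i)=0$, that is, $W_{t_1}+\dots+W_{t_m}\in|L|$. Near $v$ this divisor coincides with $W_{t_1}$, so its section $s_\tau$ has $d(s_\tau/s_0)_v\neq 0$ with kernel $\tau$. The hyperplanes $\tau$ range over a nonempty open subset of $\mathbb P(T^*_{V,v})$, so these differentials span $T_{V,v}^*$. Hence the map defined by $|L|$ is regular and immersive at $v$, and its image has dimension $\dim V$.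

By Kodaira's lemma, $qm[W]=[A]+[E]$ with $A$ ample and $E$ effective. The class $[A]$ is interior to $\operatorname{Eff}^1(V)$: if $D_1,\dots,D_\rho$ are divisors whose classes form a basis of $N^1(V)$, then $nA\pm D_i$ is very ample for $n\gg0$, and the convex hull of these effective classes is a neighborhood of $n[A]$. Translating a neighborhood of $[A]$ by $[E]$ keeps it inside the cone. So $[W]$ is big.
\end{proof}

\section{Very moving curves}\label{sec:curves}

Let $\dim W=1$ and $n=\dim V$. If $n=1$, then $W=V$ and $[W]$ spans the ray $\operatorname{Eff}^0(V)\subset N^0(V)=\mathbb R$. Let $n\ge2$. The special feature of curves is that the functionals of Lemma~\ref{lem:cone} are divisor classes, to which the Hodge index theorem applies.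

A class $\mathcal D\in N^1(X)$ on a smooth projective variety $X$ is \emph{nef} if $\mathcal D\cdot\Gamma\ge0$ for every curve $\Gamma\subset X$; pullbacks of nef classes are nef by the projection formula. Let $\dim X=d\ge2$ and let $H$ be ample. We use two facts. The Hodge index theorem says that the form $\langle a,b\rangle=a\cdot b\cdot H^{d-2}$ on $N^1(X)$ has signature $(1,\rho-1)$, where $\rho=\dim N^1(X)$; so the orthogonal complement of a vector of positive square is negative definite. Kleiman's theorem implies that $\langle\mathcal D,\mathcal D\rangle\ge0$ for nef $\mathcal D$. Together they give: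
\begin{quote}
(HI)\quad A nef class orthogonal to a class of positive square is zero in $N^1(X)$.
\end{quote}

The intersection pairing $N^1(V)\times N^{n-1}(V)\to\mathbb R$ is perfect. Indeed, by hard Lefschetz, cup product with $H^{n-2}$ maps the rational $(1,1)$-classes onto the rational $(n-1,n-1)$-classes. The former are algebraic by the Lefschetz $(1,1)$ theorem, and classes of curves are among the latter. So $N^{n-1}(V)=H^{n-2}\cdot N^1(V)\cong N^1(V)$, and the pairing becomes the nondegenerate form $\langle\,,\rangle$. A functional on $N^{n-1}(V)$ that is nonnegative on the effective cone is thus a nef class, and by Lemma~\ref{lem:cone} it suffices to prove the following.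

\begin{proposition}\label{prop:curves}
Let $W\subset V$ be a very moving curve, $n=\dim V\ge2$. If $\mathcal D\in N^1(V)$ is nef and $\mathcal D\cdot W=0$, then $\mathcal D=0$.
\end{proposition}

The idea is to sweep out $V$ by curves $W_t$ through one fixed point $v$. A one-parameter subfamily forms a fibered surface on which $\mathcal D$ vanishes on the fibers and on the section contracted to $v$, and these two curves span a class of positive square.

\begin{proof}
\emph{Step 1: the curves through a fixed point dominate $V$.} Take $T$ and $G^\circ$ from Lemma~\ref{lem:family}; here $G=\mathbb P(T_V)$. Fix $v$ in the image of $G^\circ$. The closed set $\{t\in T:v\in W_t\}$ maps to $\mathbb P(T_{V,v})\cong\mathbb P^{n-1}$ by $t\mapsto T_{W_t,v}$, with image containing a nonempty open set. So some irreducible component $T'$ has dense image. Let $\mathcal C\subset T'\times V$ be the restricted family, which is irreducible, and let $f:\mathcal C\to V$ be the projection. Suppose the closure $Y_0$ of $f(\mathcal C)$ is not $V$. The tangent cone of $Y_0$ at $v$ is a closed cone in $T_{V,v}$ of dimension $\dim Y_0\le n-1$. It contains the tangent cone of each curve $W_t\subset Y_0$, $t\in T'$,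 which is the line $T_{W_t,v}$. These lines are dense in $\mathbb P^{n-1}$, while the projectivized tangent cone is closed of dimension at most $n-2$. This contradiction shows that $f$ is dominant, so $f(\mathcal C)$ contains a nonempty open set $V^\circ\subset V$.

\emph{Step 2: $\mathcal D\cdot\Gamma=0$ for every irreducible curve $\Gamma\subset V$ that meets $V^\circ$.} Some irreducible component of $f^{-1}(\Gamma\cap V^\circ)$ dominates $\Gamma$. Take an irreducible curve in it through two points with different images, and normalize it. We obtain a smooth curve $Z^\circ$ with a morphism $z\mapsto(t(z),\gamma(z))$ to $\mathcal C$ such that $\gamma:Z^\circ\to\Gamma$ is nonconstant. Let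
\[
Y^\circ=\{(z,w)\in Z^\circ\times V:\ w\in W_{t(z)}\},
\]
the pullback of $\mathcal C\to T'$ to $Z^\circ$. It is smooth over $Z^\circ$ with irreducible fibers, hence a smooth surface, and it has two sections, $z\mapsto(z,v)$ and $z\mapsto(z,\gamma(z))$. Let $Z$ be the smooth projective curve containing $Z^\circ$, and let $Y$ be a resolution of the closure of $Y^\circ$ in $Z\times V$ that is an isomorphism over the smooth open subset $Y^\circ$. Then $Y$ is a smooth projective surface with morphisms to $Z$ and $V$, and its fiber over $z\in Z^\circ$ maps isomorphically to $W_{t(z)}$.

Let $L$ be the pullback of $\mathcal D$ to $Y$, let $\Phi$ be a fiber over a point of $Z^\circ$, and let $\Sigma$ and $\Gamma'$ be the closures of the two sections. Then $L$ is nef, $L\cdot\Phi=\mathcal D\cdot W=0$, and $L\cdot\Sigma=0$ because $\Sigma$ maps to the point $v$. Also $\Phi^2=0$, since distinct fibers are disjoint and have the same class, and $\Phi\cdot\Sigma=1$. So $(\Sigma+j\Phi)^2=\Sigma^2+2j>0$ for large $j$, and $L$ is orthogonal to this class. By (HI), $L=0$. The curve $\Gamma'$ maps onto $\Gamma$ with some degree $e\ge1$, so $e\,\mathcal D\cdot\Gamma=L\cdot\Gamma'=0$.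

\emph{Step 3: $\mathcal D=0$.} Let $H$ be very ample on $V$. The closed set $V\setminus V^\circ$ has dimension at most $n-1$, so it meets the intersection of $n-1$ general members of $|H|$ in a finite set. Every component of this complete intersection curve therefore meets $V^\circ$, and Step 2 gives $\langle\mathcal D,H\rangle=\mathcal D\cdot H^{n-1}=0$. Since $\langle H,H\rangle>0$, (HI) gives $\mathcal D=0$.
\end{proof}

This completes the proof of Theorem~\ref{thm:B}. The condition on tangent spaces was used only in Step 1. Without it Step 1 fails, as for the fibers of $B\times Y\to B$ in Section~\ref{sec:intro} with $\dim Y=1$, where a single curve of the family passes through $v$. For $k\ge2$ the separating functional has codimension $k$ and need not be controlled by a nef divisor class: in the counterexamples $\alpha=h\cdot D^{k-1}$ is nonnegative on all $k$-dimensional subvarieties and $h$ vanishes on $W$, but $h$ is not nef, by Remark~\ref{rem:lines}.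

\begin{thebibliography}{9}

\bibitem{Fulton}
Fulton, \emph{Intersection Theory}.

\bibitem{Voisin}
Claire Voisin, \emph{Coniveau 2 complete intersections and effective cones}, arXiv:0809.0870 (2008).

\end{thebibliography}
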